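\title{Strong completeness of stochastic differential equations with Lipschitz diffusion coefficients and a drift of linear growth}

\begin{abstract}
We prove that an It\^o stochastic differential equation on $\mathbb R^d$ with globally Lipschitz diffusion coefficients and a locally Lipschitz drift of at most linear growth is strongly complete: outside a single null set, no trajectory of its maximal flow explodes. This answers a question of Li and Scheutzow. More generally, if on the ball of radius $R$ the diffusion coefficients are $\ell(R)$-Lipschitz and the drift is bounded by $R\beta(R)$, then the equation is strongly complete whenever $\int_1^\infty dR/(R(\ell(R)^2+\beta(R)))=\infty$; if the integral converges and $d\ge2$, some equation with these bounds explodes. The proof compares the flow with the driftless flow along dyadic time scales and yields a displacement bound, uniform in the starting point, that does not depend on the Lipschitz constant of the drift.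
\end{abstract}

\section{Strong completeness and the main results}\label{sec:intro}

Let $(\Omega,\mathcal F,\mathbb P)$ be a complete probability space with a filtration $(\mathcal F_t)_{t\ge0}$ that satisfies the usual conditions (it is right-continuous and $\mathcal F_0$ contains the null sets), and let $W=(W^1,\dots,W^n)$ be an $(\mathcal F_t)$-Brownian motion. We consider the It\^o equation
\begin{equation}\label{eq:sde}
dX_t=\sum_{i=1}^n\sigma_i(X_t)\,dW^i_t+\sigma_0(X_t)\,dt
\end{equation}
on $\mathbb R^d$, where $\sigma_0,\sigma_1,\dots,\sigma_n$ are locally Lipschitz vector fields. We call $\sigma_0$ the drift and $\sigma_1,\dots,\sigma_n$ the diffusion coefficients. The open and closed balls of radius $R$ centered at $0$ are $B_R$ and $\bar B_R$.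

For each initial point $x$, equation \eqref{eq:sde} has a unique local solution. The solutions from all initial points fit together into one object.

\begin{definition}\label{def:flow}
A \emph{maximal flow} of \eqref{eq:sde} is a pair $(\phi,\tau)$, with $\tau(x,\omega)\in(0,\infty]$ and $\phi_t(x,\omega)\in\mathbb R^d$ for $0\le t<\tau(x,\omega)$, such that
\begin{enumerate}
\item[(a)] for each $x$, $\tau(x)$ is a stopping time and $(\phi_t(x))_{t<\tau(x)}$ solves \eqref{eq:sde} with $X_0=x$;
\item[(b)] for almost every $\omega$, the set $\{(t,x):t<\tau(x,\omega)\}$ is open in $[0,\infty)\times\mathbb R^d$ and $(t,x)\mapsto\phi_t(x,\omega)$ is continuous on it;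
\item[(c)] for almost every $\omega$ and all $x$ with $\tau(x,\omega)<\infty$, the path $\phi_t(x,\omega)$ is unbounded as $t\uparrow\tau(x,\omega)$.
\end{enumerate}
The equation is \emph{strongly complete} if there is $\Omega_0$ with $\mathbb P(\Omega_0)=1$ such that $\tau(x,\omega)=\infty$ for all $x\in\mathbb R^d$ and all $\omega\in\Omega_0$.
\end{definition}

A maximal flow exists and is unique up to one null set (Lemma~\ref{lem:maximal}), so strong completeness is a property of the equation. Two standard facts frame the question. If all coefficients are globally Lipschitz, the equation generates a stochastic flow of homeomorphisms, defined for all $t\ge0$ and all $x$ simultaneously. If the coefficients are locally Lipschitz and of at most linear growth, then $\tau(x)=\infty$ almost surely for each \emph{fixed} $x$. In the second case the null set may depend on $x$. Discarding the null sets for rational $x$ shows that almost surely each set $\{x:\tau(x,\omega)>t\}$ is open and dense, but not that it is all of $\mathbb R^d$. An exceptional starting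 point would depend on the whole Brownian path, and It\^o's estimates say nothing about the trajectory issued from it. The gap is real: it is known that there are equations, even with bounded smooth coefficients, that are not strongly complete.

Li and Scheutzow \cite{LS} state as an open question whether \eqref{eq:sde} is strongly complete when the diffusion coefficients are globally Lipschitz and the drift is locally Lipschitz and of linear growth. The answer is yes.

\begin{theorem}\label{thm:A}
Let $\sigma_1,\dots,\sigma_n$ be globally Lipschitz, and let $\sigma_0$ be locally Lipschitz with $|\sigma_0(x)|\le C_0(1+|x|)$ for all $x$. Then \eqref{eq:sde} is strongly complete.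
\end{theorem}

The method also allows the constants to grow with the radius. For nondecreasing functions $\ell,\beta:[1,\infty)\to[1,\infty)$ let $\mathcal C(\ell,\beta)$ be the class of equations \eqref{eq:sde} with locally Lipschitz coefficients such that, for all $R\ge1$, the fields $\sigma_1,\dots,\sigma_n$ are $\ell(R)$-Lipschitz on $\bar B_R$ and $|\sigma_0|\le R\beta(R)$ on $\bar B_R$. Put
\[
I(\ell,\beta)=\int_1^\infty\frac{dR}{R\,(\ell(R)^2+\beta(R))}.
\]

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] If $I(\ell,\beta)=\infty$, every equation in $\mathcal C(\ell,\beta)$ is strongly complete.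
\item[(ii)] If $I(\ell,\beta)<\infty$, $d\ge2$ and $n\ge1$, then some equation in $\mathcal C(\ell,\beta)$ explodes at a finite deterministic time from every $x$ with $(x_1,x_2)\ne0$. If $I(\ell,\beta)<\infty$, $d=1$ and $\ell$ is bounded, then some equation in $\mathcal C(\ell,\beta)$ explodes at a finite deterministic time from every $x\ne0$.
\end{enumerate}
\end{theorem}

The integral measures the time needed to reach infinity. At distance $R$ from the origin a drift of size $R\beta(R)$ needs time of order $1/\beta(R)$ to double the radius, and by Brownian scaling a noise term of size $R\ell(R)$ needs time of order $1/\ell(R)^2$; the sum of $1/(\ell^2+\beta)$ over dyadic radii is comparable to $I(\ell,\beta)$. For example, $\ell(R)^2=\beta(R)=(1+\log R)^a$ with $a\ge0$ gives $I=\infty$ exactly when $a\le1$. Neither hypothesis of Theorem~\ref{thm:A} can simply be dropped. The equation $dX=X^2\,dt$ explodes. In the examples with bounded smooth coefficients mentioned above $\beta$ can be taken constant, so $\ell^2+\beta\le(1+\beta)\ell^2$, and part (i)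 forces the Lipschitz constants of the diffusion coefficients to grow so fast that $\int_1^\infty dR/(R\ell(R)^2)<\infty$.

\subsection*{What one would guess, and where the standard arguments stop}
Without noise, linear growth alone gives $1+|X_t|\le(1+|x|)e^{C_0t}$, and no Lipschitz constant of $\sigma_0$ enters. With additive noise, that is, constant $\sigma_1,\dots,\sigma_n$, the process $Y_t=X_t-w_t$ with $w_t=\sum_i\sigma_iW^i_t$ solves the ordinary differential equation $Y'=\sigma_0(Y+w_t(\omega))$, which for each $\omega$ has linear growth on bounded time intervals; so the equation is strongly complete. Without drift we are in the globally Lipschitz case. These cases suggest a positive answer, and the additive case suggests a proof: let $\psi$ be the flow of the driftless equation and conjugate the noise away. Formally, $Y_t=\psi_t^{-1}(X_t)$ solves $Y'=(D\psi_t(Y))^{-1}\sigma_0(\psi_t(Y))$. This needs a derivative $D\psi_t$ and a bound on its inverse that is uniform in space, whereas for Lipschitz diffusion coefficients the moment estimates combined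 with Kolmogorov's criterion give only H\"older continuity of $\psi_t$ with exponents below $1$.

The other standard route to estimates that are uniform in $x$ is to apply Kolmogorov's criterion to $\phi$ itself. It rests on the two-point bound $\mathbb E|\phi_t(x)-\phi_t(y)|^p\le C|x-y|^p$, whose constant grows exponentially with the Lipschitz constant of the drift. Our hypotheses do not control that constant: $\sigma_0(x)=\sin(e^{x^2})$ is an admissible drift for $d=1$.

\subsection*{Outline}
It suffices to show that the image of $\bar B_R$ is unlikely to leave $B_{2R}$ in a short time, with a bound that does not depend on $R$; the times spent on successive doublings then add up to infinity (Sections~\ref{sec:trunc} and~\ref{sec:complete}). After truncation and rescaling to unit size, the diffusion coefficients are Lipschitz and the drift is bounded, uniformly in $R$, but the Lipschitz constant of the drift is arbitrary. The heart of the paper is a displacement estimate that ignores this constant (Proposition~\ref{prop:key}). Section~\ref{sec:model}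 shows its mechanism in a model case, Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:explosion} contains the exploding examples.

\section{Dyadic comparison of two flows: a model case}\label{sec:model}

Let $\phi$ and $\psi$ be the flows of two equations with globally Lipschitz coefficients driven by $W$; thus $\phi_{s,t}(x)$ is the position at time $t$ of the solution started from $x$ at time $s$. We use the composition rule: for fixed $s\le s'$, almost surely $\phi_{s,s'+r}(x)=\phi_{s',s'+r}(\phi_{s,s'}(x))$ for all $r\ge0$ and all $x$, and likewise for $\psi$ (Lemma~\ref{lem:flow}). Fix $\delta\in(0,1]$, put $h_m=\delta2^{-m}$, and cut $[0,\delta]$ into $2^m$ intervals of length $h_m$. For $m\ge0$ and $\eta\ge0$ define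
\begin{align}
\Delta_m&=\max_{0\le k<2^m}\ \sup_{x\in\mathbb R^d}\ \sup_{0\le t\le h_m}\big|\phi_{kh_m,kh_m+t}(x)-\psi_{kh_m,kh_m+t}(x)\big|,\label{eq:Delta}\\
\Theta_m(\eta)&=\max_{0\le k<2^m}\ \sup_{|y-z|\le\eta}\ \sup_{0\le t\le h_m}\big|\psi_{kh_m,kh_m+t}(y)-\psi_{kh_m,kh_m+t}(z)\big|.\label{eq:Theta}
\end{align}
So $\Delta_m$ is the largest discrepancy that the two flows build up on one interval of level $m$ when both start from the same point, and $\Theta_m$ is the modulus of continuity of $\psi$ on such intervals.

\begin{lemma}\label{lem:halving}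
Almost surely, $\Delta_{m-1}\le\Delta_m+\Theta_m(\Delta_m)$ for all $m\ge1$ with $\Delta_m<\infty$.
\end{lemma}

\begin{proof}
Discard the countably many null sets on which the composition rule fails for some pair of dyadic times. Let $h=h_m$, let $[s,s+2h]$ be an interval of level $m-1$, and let $t\in[0,2h]$. If $t\le h$, then $|\phi_{s,s+t}(x)-\psi_{s,s+t}(x)|\le\Delta_m$. If $t=h+r$ with $0\le r\le h$, put $s'=s+h$, $y=\phi_{s,s'}(x)$ and $z=\psi_{s,s'}(x)$, so that $|y-z|\le\Delta_m$. Then
\[
\phi_{s,s+t}(x)-\psi_{s,s+t}(x)=\big[\phi_{s',s'+r}(y)-\psi_{s',s'+r}(y)\big]+\big[\psi_{s',s'+r}(y)-\psi_{s',s'+r}(z)\big].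
\]
The first bracket is at most $\Delta_m$ and the second at most $\Theta_m(\Delta_m)$, because \eqref{eq:Delta} and \eqref{eq:Theta} are suprema over all points and so apply to the random points $y,z$.
\end{proof}

The first bracket is the error created on the second half of the interval; the second is the error from the first half, transported by $\psi$. The regularity of $\phi$ in $x$ is never used. If $\psi$ is the driftless flow, the Lipschitz constant of the drift therefore does not appear.

\begin{example}\label{ex:model}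
Let $d=2$, $n=1$, $\sigma_1(x)=(x_1,-x_2)$, and let the drift $b$ be Lipschitz with $|b|\le D$. The driftless flow is linear, $\psi_{s,t}(x)=\Psi_{s,t}x$ with
\[
\Psi_{s,t}=e^{-(t-s)/2}\begin{pmatrix}e^{W_t-W_s}&0\\0&e^{-(W_t-W_s)}\end{pmatrix},\qquad \|\Psi_{s,t}\|=e^{|W_t-W_s|-(t-s)/2}.
\]
Let $w_m=\max_k\sup_{t\le h_m}|W_{kh_m+t}-W_{kh_m}|$. Then $\Theta_m(\eta)\le e^{w_m}\eta$. The product rule shows that $\Psi_{s,t}\big(x+\int_s^t\Psi_{s,r}^{-1}b(\phi_{s,r}(x))\,dr\big)$ and $\phi_{s,t}(x)$ both solve $dZ=\sigma_1(Z)\,dW+b(\phi_{s,t}(x))\,dt$ from $x$, so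
\[
\phi_{s,t}(x)-\psi_{s,t}(x)=\int_s^t\Psi_{r,t}\,b(\phi_{s,r}(x))\,dr,\qquad\text{hence}\qquad\Delta_m\le e^{2w_m}Dh_m .
\]
In this example the formula bounds $\Delta_0$ directly. In general there is no such formula, and we will know a bound $\Delta_M\lesssim Dh_M$ only for very large $M$. So let us try to recover a bound on $\Delta_0$ from the bound on $\Delta_M$.

\emph{One interval after another.} Let $h=h_M$, $N=2^M$ and $e_k=\sup_x|\phi_{0,kh}(x)-\psi_{0,kh}(x)|$. The splitting in the proof of Lemma~\ref{lem:halving} gives $e_{k+1}\le\Delta_M+\|\Psi_{kh,(k+1)h}\|e_k$. In the resulting bound for $e_N$, the error $Dh$ of the first interval is multiplied by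
\[
\prod_{k=1}^{N-1}\|\Psi_{kh,(k+1)h}\|\ge\exp\Big(\sum_{k=1}^{N-1}|W_{(k+1)h}-W_{kh}|-\frac\delta2\Big).
\]
By the law of large numbers the sum is about $N\sqrt{2h/\pi}=\sqrt{2\delta N/\pi}$, and $(\delta/N)e^{c\sqrt N}\to\infty$ for every $c>0$. The bound diverges as $M\to\infty$: each short map stretches some direction, and multiplying norms discards the cancellation between increments of opposite sign.

\emph{Scale after scale.} Lemma~\ref{lem:halving} gives $\Delta_{m-1}\le(1+e^{w_m})\Delta_m$. Dividing by $h_{m-1}=2h_m$,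
\[
\frac{\Delta_{m-1}}{h_{m-1}}\le\frac{1+e^{w_m}}2\,\frac{\Delta_m}{h_m}\le e^{w_m}\frac{\Delta_m}{h_m},\qquad\text{so}\qquad\Delta_0\le D\delta\exp\Big(\sum_{m=1}^Mw_m+2w_M\Big).
\]
Brownian paths are H\"older continuous of order $\frac14$, so $w_m\le H(\omega)h_m^{1/4}$ is summable, and $M\to\infty$ gives $\Delta_0\le D\delta\exp(\sum_{m\ge1}w_m)<\infty$. Now the error made on $[0,h]$ is carried to time $\delta$ by the $M$ maps $\psi_{h,2h},\psi_{2h,4h},\dots,\psi_{\delta/2,\delta}$, one per scale, instead of $2^M-1$ short maps, and each long map keeps the cancellation between the increments that it spans.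
\end{example}

The general proof needs substitutes for the two inputs of the example. The bound $\Theta_m(\eta)\le e^{w_m}\eta$ is replaced by a bound $\Theta_m(\eta)\le(1+h_m^{1/4})\eta+h_m^{9/4}$, whose additive term is harmless because the errors to be transported have size $h_m$ (Lemma~\ref{lem:isometry}). The bound on $\Delta_M$ is replaced by a bound that fails with a probability depending on the Lipschitz constant of the drift but tending to $0$ as $M\to\infty$ (Lemma~\ref{lem:finest}).

\section{Tools for flows with Lipschitz coefficients}\label{sec:tools}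

Let $b_0,\dots,b_n$ be globally Lipschitz vector fields on $\mathbb R^d$. For a finite stopping time $S$, the strong Markov property says that $W^S_t=W_{S+t}-W_S$ is an $(\mathcal F_{S+t})$-Brownian motion independent of $\mathcal F_S$. Let $\phi_{S,S+t}(x)$ be the flow, continuous in $(t,x)\in[0,\infty)\times\mathbb R^d$, of the equation $dX=\sum_{i\ge1}b_i(X)\,dW^{S,i}+b_0(X)\,dt$. Equivalently, for fixed $x$ the process $u\mapsto\phi_{S,u\vee S}(x)$ is the continuous $(\mathcal F_u)$-adapted solution of
\begin{equation}\label{eq:fromS}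
X_u=x+\sum_{i\ge1}\int_0^u\mathbf 1_{\{r>S\}}b_i(X_r)\,dW^i_r+\int_0^u\mathbf 1_{\{r>S\}}b_0(X_r)\,dr .
\end{equation}
Suprema of continuous fields are suprema over countable dense sets, so all events below are measurable.

\begin{lemma}\label{lem:flow}
\begin{enumerate}
\item[(i)] The field $\phi_{S,S+\cdot}(\cdot)$ is independent of $\mathcal F_S$, and its law is that of $\phi_{0,\cdot}(\cdot)$.
\item[(ii)] For finite stopping times $S\le S'$, almost surely $\phi_{S,S'+t}(x)=\phi_{S',S'+t}(\phi_{S,S'}(x))$ for all $t\ge0$ and all $x$.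
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For fixed $x$ the solution is strong, that is, measurable with respect to the completed $\sigma$-field of $W^S$. For fixed $x_1,\dots,x_j$ the $j$ solutions together solve an equation on $\mathbb R^{dj}$ with Lipschitz coefficients, for which uniqueness in law holds. A continuous field is determined by its values at rational $x$.

(ii) Let $\xi$ be $\mathcal F_{S'}$-measurable. We claim that $t\mapsto\phi_{S',S'+t}(\xi)$ solves the equation driven by $W^{S'}$ with initial value $\xi$. If $\xi$ takes countably many values $x_j$, multiply the equation for $\phi_{S',S'+t}(x_j)$ by the $\mathcal F_{S'}$-measurable indicator of $\{\xi=x_j\}$, which commutes with the stochastic integral against $W^{S'}$, and sum over $j$. In general take such $\xi_j$ with $|\xi_j-\xi|\le1/j$. By joint continuity $\phi_{S',S'+t}(\xi_j)\to\phi_{S',S'+t}(\xi)$ uniformly for $t$ in compact sets, almost surely. The same holds for the integrands $b_i(\phi_{S',S'+t}(\xi_j))$, so the stochastic integrals converge in probability and the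 equation passes to the limit.

For fixed $x$, subtracting \eqref{eq:fromS} at $u=S'$ from \eqref{eq:fromS} at $u=S'+t$ shows that $t\mapsto\phi_{S,S'+t}(x)$ solves the same equation with the $\mathcal F_{S'}$-measurable initial value $\xi=\phi_{S,S'}(x)$. Pathwise uniqueness gives the identity almost surely for all $t$ and all rational $x$, and both sides are continuous in $x$.
\end{proof}

\subsection*{Moment bounds}
Let $p\ge2$. The Burkholder--Davis--Gundy inequality bounds $\mathbb E\sup_{t\le T}|M_t|^p$ by $C\,\mathbb E\langle M\rangle_T^{p/2}$ for a continuous local martingale $M$ with $M_0=0$. Applying it to each coordinate, and H\"older's inequality to the time integral, we get for predictable $\mathbb R^d$-valued $g^i$ and $s\ge0$, $T>0$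
\begin{equation}\label{eq:BDG}
\mathbb E\sup_{t\le T}\Big|\sum_{i\ge1}\int_s^{s+t}g^i_r\,dW^i_r\Big|^p\le C(d,n,p)\,T^{p/2-1}\int_s^{s+T}\sum_{i\ge1}\mathbb E|g^i_r|^p\,dr .
\end{equation}
Gronwall's lemma says that a bounded measurable $f$ with $f(T)\le a+c\int_0^Tf(r)\,dr$ on an interval $[0,T_0]$ satisfies $f(T)\le ae^{cT}$ there. Suppose that $b_0,\dots,b_n$ are bounded, $b_1,\dots,b_n$ are $A$-Lipschitz and $b_0$ is $\Lambda$-Lipschitz. Then $f(T)=\mathbb E\sup_{t\le T}|\phi_{s,s+t}(x)-\phi_{s,s+t}(y)|^p$ is finite by \eqref{eq:BDG}, and for $T\le1$, \eqref{eq:BDG} and H\"older's inequality for the drift term give $f(T)\le3^{p-1}|x-y|^p+C(A^p+\Lambda^p)\int_0^Tf(r)\,dr$. Hence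
\begin{equation}\label{eq:twopoint}
\mathbb E\sup_{t\le1}|\phi_{s,s+t}(x)-\phi_{s,s+t}(y)|^p\le C(d,n,p,A,\Lambda)\,|x-y|^p .
\end{equation}

\subsection*{From moments to uniform bounds}
We need Kolmogorov's continuity criterion with explicit dependence on the constant $\kappa$ in the moment bound, since $\kappa$ will be a power of the time step.

\begin{lemma}[Kolmogorov--Chentsov]\label{lem:K}
Let $Q=[-4,4]^d$ and let $U$ be a continuous random field on $Q$ with values in a separable Banach space such that $\mathbb E\|U(x)-U(y)\|^p\le\kappa|x-y|^q$, where $p\ge1$ and $q>d$. Let $0<\gamma<(q-d)/p$ and $[U]_\gamma=\sup_{x\ne y}\|U(x)-U(y)\|/|x-y|^\gamma$. Then $\mathbb P([U]_\gamma>\lambda)\le c\,\kappa\lambda^{-p}$ for all $\lambda>0$, with $c=c(d,p,q,\gamma)$.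
\end{lemma}

\begin{proof}
Let $\Gamma_j$ be the grid in $Q$ of mesh $\epsilon_j=8\cdot2^{-j}$ that contains the corner $(-4,\dots,-4)$, and let $Z_j$ be the maximum of $\|U(x)-U(y)\|$ over adjacent points $x,y\in\Gamma_j$. There are at most $d(2^j+1)^d$ adjacent pairs, so $\mathbb EZ_j^p\le d(2^j+1)^d\kappa\epsilon_j^q\le c\,\kappa2^{-j(q-d)}$.

For $x\in\bigcup_j\Gamma_j$ let $x^{(j)}\in\Gamma_j$ be obtained by rounding each coordinate down to the grid; $x^{(i)}=x$ for large $i$. Each coordinate of $x^{(i+1)}-x^{(i)}$ is $0$ or $\epsilon_{i+1}$, so changing one coordinate at a time gives $\|U(x^{(i+1)})-U(x^{(i)})\|\le dZ_{i+1}$. Given $x\ne y$ in $\bigcup_j\Gamma_j$, choose $j\ge0$ with $\epsilon_{j+1}<|x-y|_\infty\le\epsilon_j$. The coordinates of $x^{(j)}$ and $y^{(j)}$ differ by at most $\epsilon_j$, so $\|U(x^{(j)})-U(y^{(j)})\|\le dZ_j$ and $\|U(x)-U(y)\|\le2d\sum_{i\ge j}Z_i$. Since $|x-y|>\epsilon_{j+1}\ge2^{-j}$,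
\[
\frac{\|U(x)-U(y)\|}{|x-y|^\gamma}\le2d\,2^{j\gamma}\sum_{i\ge j}Z_i\le2d\sum_{i\ge0}2^{i\gamma}Z_i .
\]
By continuity the right side bounds $[U]_\gamma$. Minkowski's inequality gives $\|[U]_\gamma\|_{L^p}\le c\,\kappa^{1/p}\sum_i2^{i(\gamma-(q-d)/p)}\le c\,\kappa^{1/p}$, and Markov's inequality concludes.
\end{proof}

The lemma works on a compact set. The following observation passes from a ball to the whole space.

\begin{lemma}\label{lem:extend}
Let $g$ be a map from $\mathbb R^d$ to a normed space with $g(x)=0$ for $|x|\ge\rho$, and let $\theta\ge0$ be nondecreasing. If $\|g(x)-g(y)\|\le\theta(|x-y|)$ for $x,y\in\bar B_\rho$, then this holds for all $x,y$, and $\|g\|\le\theta(\rho)$ everywhere.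
\end{lemma}

\begin{proof}
If $|x|,|y|\ge\rho$ the left side is $0$. If $|x|<\rho\le|y|$, let $y'$ be the point of the segment $[x,y]$ with $|y'|=\rho$; then $g(y)=g(y')=0$ and $|x-y'|\le|x-y|$. Finally, every $x\in\bar B_\rho$ is within distance $\rho$ of the sphere $\partial B_\rho$, where $g$ vanishes.
\end{proof}

\section{The displacement estimate}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $A,D>0$. There is $C_1=C_1(d,n,A,D)$ with the following property. Let $b_0,\dots,b_n$ be Lipschitz vector fields on $\mathbb R^d$ that vanish outside $\bar B_4$, with $b_1,\dots,b_n$ $A$-Lipschitz and $|b_0|\le D$, and let $\phi$ be the flow of $dX=\sum_{i\ge1}b_i(X)\,dW^i+b_0(X)\,dt$. Then for all $\delta\in(0,1]$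
\[
\mathbb P\Big(\sup_{x\in\mathbb R^d}\ \sup_{0\le t\le\delta}|\phi_{0,t}(x)-x|\ge1\Big)\le C_1\delta^2 .
\]
In particular, $C_1$ does not depend on the Lipschitz constant $\Lambda$ of $b_0$.
\end{proposition}

Throughout this section $\psi$ is the flow of $dX=\sum_{i\ge1}b_i(X)\,dW^i$, and $h_m,\Delta_m,\Theta_m$ are as in Section~\ref{sec:model}. We fix $p=32d$. The letter $C$ denotes constants that depend only on $d,n,A,D$; constants $C_\Lambda$ may also depend on $\Lambda$. By continuity all $b_i$ vanish on $\{|x|\ge4\}$, so constant paths solve both equations there. By uniqueness for rational $x$ and continuity, almost surely $\phi_{s,t}(x)=\psi_{s,t}(x)=x$ for all $|x|\ge4$, all dyadic times $s=kh_m$ and all $t\ge s$. In particular every $\Delta_m$ is finite.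

\subsection*{The driftless flow is almost an isometry}
We want the displacement $\psi_{s,s+t}(x)-x$ to have a small Lipschitz constant for $t\le h$. Its increments in $x$ have size $h^{1/2}|x-y|$ in $L^p$, but Lemma~\ref{lem:K} yields only an exponent $\gamma<1$. For $|x-y|\ge h^2$ the loss $|x-y|^{\gamma-1}$ is a small negative power of $h$. We split the gain $h^{1/2}$ into $h^{1/8}$ to pay for this loss, $h^{1/8}$ to make the exceptional probability small, and $h^{1/4}$ to keep.

\begin{lemma}\label{lem:isometry}
For $m\ge0$ let $G_m$ be the event that, with $h=h_m$, for all $k\in\{0,\dots,2^m-1\}$, $t\in[0,h]$ and $x,y\in\mathbb R^d$,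
\begin{equation}\label{eq:iso}
\big|\psi_{kh,kh+t}(x)-\psi_{kh,kh+t}(y)-(x-y)\big|\le h^{1/4}\big(|x-y|+h^2\big).
\end{equation}
Then $\sum_{m\ge0}\mathbb P(G_m^c)\le C\delta^2$.
\end{lemma}

\begin{proof}
Fix $k$, put $s=kh$ and $U_t(x)=\psi_{s,s+t}(x)-x$, and regard $U$ as a continuous field with values in $C([0,h];\mathbb R^d)$ with the supremum norm. For fixed $x,y$ the difference $U_t(x)-U_t(y)$ is a stochastic integral with integrands bounded by $A|\psi_{s,r}(x)-\psi_{s,r}(y)|$. By \eqref{eq:BDG} and \eqref{eq:twopoint} for $\psi$ (where $\Lambda=0$),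
\[
\mathbb E\|U(x)-U(y)\|^p\le Ch^{p/2-1}\cdot h\,|x-y|^p=Ch^{p/2}|x-y|^p .
\]
Apply Lemma~\ref{lem:K} with $q=p$, $\gamma=\frac{15}{16}<\frac{31}{32}=\frac{p-d}p$ and $\lambda=h^{3/8}$. Outside an event of probability at most $Ch^{p/2-3p/8}=Ch^{4d}$ we have $\|U(x)-U(y)\|\le h^{3/8}|x-y|^{15/16}$ for $x,y\in Q$. If $|x-y|\ge h^2$, then $|x-y|^{15/16}=|x-y|^{-1/16}|x-y|\le h^{-1/8}|x-y|$. If $|x-y|<h^2$, then $|x-y|^{15/16}\le h^{15/8}=h^{-1/8}h^2$. So \eqref{eq:iso} holds for $x,y\in Q\supset\bar B_4$, and Lemma~\ref{lem:extend} extends it to all $x,y$. Summing over $k$ gives $\mathbb P(G_m^c)\le C2^mh_m^{4d}=C\delta^{4d}2^{-m(4d-1)}$, and the sum over $m$ is at most $C\delta^{4d}\le C\delta^2$.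
\end{proof}

\subsection*{The finest scale}
On an interval of length $h$ the drift contributes at most $Dh$ to $\phi-\psi$, for every starting point. The rest is a stochastic integral $N$. Its integrands have size $A|\phi-\psi|\lesssim h$, so for each fixed $x$ it has size $h^{3/2}$, well below $h$. To make this uniform in $x$ we need spatial regularity of $N$, and only here must we use \eqref{eq:twopoint} for $\phi$, with its constant $C_\Lambda$. The spare factor $h^{1/2}$ is split into $h^{1/4}$, traded for H\"older regularity by interpolation, and $h^{1/4}$, which beats $C_\Lambda$ as $h\to0$.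

\begin{lemma}\label{lem:finest}
$\mathbb P\big(\Delta_M>(D+1)h_M\big)\to0$ as $M\to\infty$.
\end{lemma}

\begin{proof}
Write $h=h_M$, $s=kh$, $V_t(x)=\phi_{s,s+t}(x)-\psi_{s,s+t}(x)$ and
\[
N_t(x)=V_t(x)-\int_0^tb_0(\phi_{s,s+r}(x))\,dr .
\]
The field $N$ is continuous in $(t,x)$ and vanishes for $|x|\ge4$; we regard it as a field with values in $C([0,h];\mathbb R^d)$. For fixed $x$, almost surely,
\[
N_t(x)=\sum_{i\ge1}\int_s^{s+t}\big(b_i(\phi_{s,r}(x))-b_i(\psi_{s,r}(x))\big)\,dW^i_r .
\]

\emph{Size.} Let $g(T)=\mathbb E\sup_{t\le T}|V_t(x)|^p$ for $T\le h$. Since $|V_t(x)|\le Dh+|N_t(x)|$ and the integrands of $N$ are bounded by $A|V|$, \eqref{eq:BDG} gives $g(T)\le Ch^p+C\int_0^Tg(r)\,dr$, so $g(h)\le Ch^p$ by Gronwall's lemma. By \eqref{eq:BDG} again, $\mathbb E\|N(x)\|^p\le Ch^{p/2-1}\int_0^hg(r)\,dr\le Ch^{p/2}h^p$.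

\emph{Regularity.} The integrands of $N(x)-N(y)$ are bounded by $A|\phi_{s,r}(x)-\phi_{s,r}(y)|+A|\psi_{s,r}(x)-\psi_{s,r}(y)|$, so \eqref{eq:BDG} and \eqref{eq:twopoint} give $\mathbb E\|N(x)-N(y)\|^p\le C_\Lambda h^{p/2}|x-y|^p$.

Combining the two bounds with $\min(a,b)\le a^{3/4}b^{1/4}$,
\[
\mathbb E\|N(x)-N(y)\|^p\le C_\Lambda h^{p/2}\min(h,|x-y|)^p\le C_\Lambda h^{5p/4}|x-y|^{p/4}.
\]
Apply Lemma~\ref{lem:K} with $q=p/4=8d$, $\gamma=\frac18<\frac7{32}=\frac{q-d}p$ and $\lambda=h/2$. Outside an event of probability at most $C_\Lambda h^{5p/4-p}=C_\Lambda h^{8d}$ we have $[N]_{1/8}\le h/2$ on $Q$. Then Lemma~\ref{lem:extend} gives $\|N(x)\|\le4^{1/8}h/2\le h$ for all $x$, and so $|V_t(x)|\le(D+1)h$ for all $x$ and $t\le h$. Summing over $k$, the probability in the statement is at most $C_\Lambda2^Mh_M^{8d}\le C_\Lambda2^{-M(8d-1)}$.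
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
On $G_m$, \eqref{eq:iso} gives $\Theta_m(\eta)\le\eta+h_m^{1/4}(\eta+h_m^2)$, so by Lemma~\ref{lem:halving}
\[
\Delta_{m-1}\le(2+h_m^{1/4})\Delta_m+h_m^{9/4}\qquad\text{on }G_m,\ m\ge1 .
\]
Put $r_m=\Delta_m/h_m$ and divide by $h_{m-1}=2h_m$: $r_{m-1}\le(1+\frac12h_m^{1/4})r_m+\frac12h_m^{5/4}$. Since $h_m\le2^{-m}\le1$, this implies $r_{m-1}+1\le(1+2^{-m/4})(r_m+1)$. With $\Pi=\prod_{m\ge1}(1+2^{-m/4})<\infty$ we obtain, for every $M\ge1$,
\[
\Delta_0=r_0\delta\le\Pi\,(r_M+1)\,\delta\qquad\text{on }\bigcap_{m=1}^MG_m .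
\]
On $G_0$, Lemma~\ref{lem:extend} applied to \eqref{eq:iso} with $m=0$ gives $|\psi_{0,t}(x)-x|\le\delta^{1/4}(4+\delta^2)\le5\delta^{1/4}$ for all $x$ and $t\le\delta$. Choose $\delta_0=\delta_0(D)\in(0,1]$ with $5\delta_0^{1/4}+\Pi(D+2)\delta_0<1$. For $\delta\le\delta_0$, on $\bigcap_{m=0}^MG_m\cap\{r_M\le D+1\}$,
\[
\sup_x\sup_{t\le\delta}|\phi_{0,t}(x)-x|\le5\delta^{1/4}+\Pi(D+2)\delta<1 .
\]
So the probability in the proposition is at most $C\delta^2+\mathbb P(r_M>D+1)$ by Lemma~\ref{lem:isometry}. It does not depend on $M$, and the last term tends to $0$ by Lemma~\ref{lem:finest}. This proves the bound for $\delta\le\delta_0$; for $\delta\in(\delta_0,1]$ it holds once $C_1\ge\delta_0^{-2}$.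
\end{proof}

\begin{remark}
The constant $A$ enters the final bound through the probabilities of $G_m^c$, and the constant $D$ through the ratio $r_M\le D+1$. The finiteness of $\Lambda$ is used to have a continuous flow $\phi$ with the composition rule, and in Lemma~\ref{lem:finest}, where it only determines how large $M$ must be. The compact support reduces all suprema to the cube $Q$ and provides fixed points, which turn H\"older bounds into uniform bounds.
\end{remark}

\section{Truncated flows and doubling times}\label{sec:trunc}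

We return to \eqref{eq:sde} with locally Lipschitz coefficients. Let $\chi(x)=\min\{1,(2-|x|/2)^+\}$; this function is $\frac12$-Lipschitz, equal to $1$ on $\bar B_2$ and to $0$ outside $B_4$. For $k\ge0$ let $R_k=2^k$ and let $\phi^{(k)}$ be the flow with coefficients $\chi(x/R_k)\sigma_i(x)$, $0\le i\le n$. These are bounded, globally Lipschitz by Lemma~\ref{lem:extend}, and equal to $\sigma_i$ on $\bar B_{R_{k+1}}$. Put
\[
T_k(x)=\inf\{t\ge0:|\phi^{(k)}_{0,t}(x)|\ge R_{k+1}\}.
\]
By continuity of the paths, $t<T_k(x)$ if and only if $\max_{r\le t}|\phi^{(k)}_{0,r}(x)|<R_{k+1}$. The maximum is continuous in $(t,x)$, so $\{(t,x):t<T_k(x)\}$ is open.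

\begin{lemma}[Consistency]\label{lem:consistency}
Almost surely, for all $j\le k$, all $x$ and all finite $t\le T_j(x)$, we have $\phi^{(j)}_{0,t}(x)=\phi^{(k)}_{0,t}(x)$.
\end{lemma}

\begin{proof}
Fix $j\le k$. If $|x|\ge R_{j+1}$, then $T_j(x)=0$ and there is nothing to prove. Fix $x\in B_{R_{j+1}}$ and let $T=T_j(x)$, $X_t=\phi^{(j)}_{0,t}(x)$, $Y_t=\phi^{(k)}_{0,t}(x)$. Up to time $T$ the process $X$ stays in $\bar B_{R_{j+1}}$, where the coefficients of levels $j$ and $k$ coincide, so both $X$ and $Y$ solve the level-$k$ equation up to $T$. By \eqref{eq:BDG}, $f(u)=\mathbb E\sup_{t\le u}|X_{t\wedge T}-Y_{t\wedge T}|^2$ satisfies $f(u)\le c\int_0^uf(r)\,dr$ on bounded intervals, so $f=0$. Thus the claim holds almost surely for all rational $x$. If $x$ is arbitrary and $t<T_j(x)$, then $t<T_j(x')$ for rational $x'$ near $x$ by openness; let $x'\to x$. The case $t=T_j(x)<\infty$ follows by continuity in $t$.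
\end{proof}

\begin{lemma}\label{lem:maximal}
Almost surely $T_k(x)$ is nondecreasing in $k$ for all $x$. The pair $\tau(x)=\sup_kT_k(x)$, $\phi_t(x)=\phi^{(k)}_{0,t}(x)$ for $t<T_k(x)$, is a maximal flow, and any maximal flow $(\tilde\phi,\tilde\tau)$ coincides with it outside one null set.
\end{lemma}

\begin{proof}
If $t<T_j(x)$ and $j\le k$, then $|\phi^{(k)}_{0,r}(x)|=|\phi^{(j)}_{0,r}(x)|<R_{j+1}\le R_{k+1}$ for $r\le t$, so $t<T_k(x)$. Lemma~\ref{lem:consistency} shows that $\phi$ is well defined. Up to $T_k(x)$ the truncated coefficients equal the $\sigma_i$ along the path, which gives (a). The domain is a union of open sets on each of which $\phi$ is continuous, which gives (b). For (c), let $\tau(x)<\infty$ and $|x|<R_{k+1}$. Then $T_k(x)<\infty$, and $|\phi^{(k+1)}_{0,t}(x)|\le R_{k+1}<R_{k+2}$ for $t\le T_k(x)$ with equality at $t=T_k(x)$. Hence $T_k(x)<T_{k+1}(x)\le\tau(x)$ and $|\phi_{T_k(x)}(x)|=R_{k+1}$, so the path is unbounded on $[0,\tau(x))$.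

By uniqueness of local solutions, almost surely $\tilde\phi_t(x)=\phi_t(x)$ for all rational $x$ and $t<\tau(x)\wedge\tilde\tau(x)$. The common domain is open and both flows are continuous on it, so they agree on it. If $\tau(x)<\tilde\tau(x)$, then $\phi_t(x)=\tilde\phi_t(x)$ would converge as $t\uparrow\tau(x)<\infty$, contradicting (c); the case $\tilde\tau(x)<\tau(x)$ is symmetric.
\end{proof}

For a finite stopping time $S$ and $\theta>0$ consider the event that the level-$k$ flow, started at time $S$, moves some point of $\bar B_{R_k}$ by at least $R_k$ within time $\theta$: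
\[
E_k(S,\theta)=\Big\{\sup_{|y|\le R_k}\ \sup_{t\le\theta}|\phi^{(k)}_{S,S+t}(y)-y|\ge R_k\Big\}.
\]
Rescaling space by $R_k$ and time by the doubling rate of Section~\ref{sec:intro} brings this event into the range of Proposition~\ref{prop:key}, with constants that are the same for all $k$.

\begin{lemma}\label{lem:scale}
Let \eqref{eq:sde} belong to $\mathcal C(\ell,\beta)$, and put $\lambda_k=\ell(4R_k)^2+\beta(4R_k)\ge1$ and $c_0=\sum_{i\ge1}|\sigma_i(0)|$. With $C_2=C_1(d,n,3+c_0/2,4)$, for all $k\ge0$, $\delta\in(0,1]$ and finite stopping times $S$,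
\[
\mathbb P\big(E_k(S,\delta/\lambda_k)\big)\le C_2\delta^2 .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:flow}(i) we may take $S=0$. Write $R=R_k$, $\lambda=\lambda_k$, $\ell=\ell(4R)$. The process $\tilde W_u=\sqrt\lambda\,W_{u/\lambda}$ is an $(\mathcal F_{u/\lambda})$-Brownian motion, and a change of the time variable in the integral equation shows that $\tilde\phi_{0,u}(x)=R^{-1}\phi^{(k)}_{0,u/\lambda}(Rx)$ is the flow driven by $\tilde W$ with coefficients
\[
b_i(x)=\lambda^{-1/2}\chi(x)\,\sigma_i(Rx)/R\quad(i\ge1),\qquad b_0(x)=\lambda^{-1}\chi(x)\,\sigma_0(Rx)/R .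
\]
They are Lipschitz and vanish for $|x|\ge4$. On $\bar B_4$, for $i\ge1$, the field $\sigma_i(R\,\cdot)/R$ is $\ell$-Lipschitz and bounded by $c_0/R+4\ell\le(c_0+4)\ell$, because $R,\ell\ge1$. Its product with $\chi$ is therefore Lipschitz with constant $\ell+\frac12(c_0+4)\ell$ on $\bar B_4$, hence on $\mathbb R^d$ by Lemma~\ref{lem:extend}. As $\ell\le\sqrt\lambda$, the field $b_i$ is $(3+c_0/2)$-Lipschitz. Also $|b_0|\le4R\beta(4R)/(R\lambda)\le4$. On $E_k(0,\delta/\lambda)$ we have $\sup_x\sup_{u\le\delta}|\tilde\phi_{0,u}(x)-x|\ge1$, and Proposition~\ref{prop:key} applies.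
\end{proof}

We now follow the image of a fixed ball. Fix $K\ge0$, put $S_K=0$ and
\[
S_{k+1}=\inf\Big\{t\ge0:\max_{|x|\le R_K}|\phi^{(k)}_{0,t}(x)|\ge R_{k+1}\Big\}\qquad(k\ge K).
\]
This is the first time that the image of $\bar B_{R_K}$ reaches radius $R_{k+1}$. It is the hitting time of a closed set by a continuous adapted process, hence a stopping time.

\begin{lemma}[Doubling times]\label{lem:doubling}
Let $k\ge K$. Almost surely:
\begin{enumerate}
\item[(i)] $\tau(x)\ge S_{k+1}$ for all $|x|\le R_K$;
\item[(ii)] $|\phi^{(k)}_{0,t}(x)|\le R_k$ for all $|x|\le R_K$ and all finite $t\le S_k$; in particular $S_{k+1}\ge S_k$.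
\end{enumerate}
Moreover, for every finite stopping time $S$ and $\theta>0$, almost surely
\begin{enumerate}
\item[(iii)] $S_{k+1}\ge S+\theta$ on $\{S\le S_k\}\setminus E_k(S,\theta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By definition $S_{k+1}\le T_k(x)$ for $|x|\le R_K$, and $T_k(x)\le\tau(x)$.

(ii) For $k=K$ only $t=0$ occurs. For $k>K$ and finite $t\le S_k\le T_{k-1}(x)$, Lemma~\ref{lem:consistency} gives $\phi^{(k)}_{0,t}(x)=\phi^{(k-1)}_{0,t}(x)$. The norm of the right side is below $R_k$ for $t<S_k$ and for $t=0$, hence at most $R_k$ for $t\le S_k$.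

(iii) On $\{S\le S_k\}$, (ii) shows that the maximum in the definition of $S_{k+1}$ is at most $R_k$ on $[0,S]$ and that $y=\phi^{(k)}_{0,S}(x)$ lies in $\bar B_{R_k}$ for $|x|\le R_K$. By Lemma~\ref{lem:flow}(ii), $\phi^{(k)}_{0,S+t}(x)=\phi^{(k)}_{S,S+t}(y)$. Outside $E_k(S,\theta)$ the supremum $a$ in the definition of that event is less than $R_k$, so $\max_{|x|\le R_K}|\phi^{(k)}_{0,S+t}(x)|\le R_k+a<R_{k+1}$ for $t\le\theta$.
\end{proof}

\section{The doubling times diverge}\label{sec:complete}

By Lemma~\ref{lem:doubling}(i) it remains to show that $S_k\to\infty$.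

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $L$ be a common Lipschitz constant of $\sigma_1,\dots,\sigma_n$. Since $C_0(1+R)\le2C_0R$ for $R\ge1$, the equation belongs to $\mathcal C(\ell,\beta)$ with the constant functions $\ell=\max(L,1)$ and $\beta=\max(2C_0,1)$, and $\lambda_k=\lambda$ does not depend on $k$. We allot time $1/(k\lambda)$ to the $k$-th doubling: these times have infinite sum, while the failure probabilities $C_2k^{-2}$ have finite sum.

Fix $K\ge1$, let $t_K=0$ and $t_{k+1}=t_k+1/(k\lambda)$, so that $t_k\to\infty$. Let $A_K$ be the complement of $\bigcup_{k\ge K}E_k(t_k,1/(k\lambda))$. By Lemma~\ref{lem:scale}, $\mathbb P(A_K)\ge1-C_2\sum_{k\ge K}k^{-2}$. On $A_K$, outside a null set, $t_k\le S_k$ for all $k\ge K$: this holds for $k=K$, and Lemma~\ref{lem:doubling}(iii) with $S=t_k$ gives the induction step. By Lemma~\ref{lem:doubling}(i), $\tau(x)=\infty$ for all $|x|\le R_K$ on $A_K$, outside a null set.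

For $\rho\in\mathbb N$ the union of the $A_K$ with $R_K\ge\rho$ has probability $1$, because $\mathbb P(A_K)\to1$, and on it $\tau=\infty$ on $\bar B_\rho$ outside a null set. Intersecting over $\rho$ gives $\Omega_0$.
\end{proof}

Theorem~\ref{thm:A} is the case of constant $\ell,\beta$ of Theorem~\ref{thm:B}(i), but the schedule of deterministic times does not reach the full range of (i). It needs numbers $\delta_k$ with $\sum\delta_k^2<\infty$ and $\sum\delta_k/\lambda_k=\infty$, and by the Cauchy--Schwarz inequality there are none when $\sum\lambda_k^{-2}<\infty$, for instance when $\lambda_k$ is of order $k$, that is, $\ell^2+\beta$ of order $\log R$. So we take $\delta_k$ constant and accept that each doubling may be fast with probability up to $\frac12$. After a fast doubling we restart at the random time $S_k$, where fresh independent noise begins.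

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Choose $\delta_*\in(0,1]$ with $C_2\delta_*^2\le\frac12$ and put $\theta_k=\delta_*/\lambda_k\le1$. Since $\ell,\beta$ are nondecreasing and $4R_k=2^{k+2}$,
\[
\int_{2^{k+2}}^{2^{k+3}}\frac{dR}{R(\ell(R)^2+\beta(R))}\le\frac{\log2}{\lambda_k}.
\]
The integral over $[1,4]$ is finite, so $I(\ell,\beta)=\infty$ implies $\sum_k\theta_k=\infty$.

Fix $K\ge0$, $k\ge K$ and $j\in\mathbb N$. The time $S_k$ may be infinite, so let $S=S_k\wedge j$, and let $\xi$ be the indicator of the complement of $E_k(S,\theta_k)$. Then $S_{k+1}\ge S+\theta_k\xi$ almost surely: where $\xi=1$ by Lemma~\ref{lem:doubling}(iii), and where $\xi=0$ by Lemma~\ref{lem:doubling}(ii). By Lemma~\ref{lem:flow}(i), $\xi$ is independent of $\mathcal F_S$, and $\mathbb P(\xi=1)\ge\frac12$ by Lemma~\ref{lem:scale}. With $e^{-\infty}=0$ and the inequality $1-e^{-\theta}\ge\theta/2$ on $[0,1]$ (the left side is concave and $1-e^{-1}>\frac12$),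
\[
\mathbb Ee^{-S_{k+1}}\le\mathbb Ee^{-S}\,\mathbb Ee^{-\theta_k\xi}\le\Big(1-\tfrac12\big(1-e^{-\theta_k}\big)\Big)\mathbb Ee^{-S}\le\Big(1-\tfrac14\theta_k\Big)\mathbb Ee^{-(S_k\wedge j)} .
\]
Letting $j\to\infty$ gives $\mathbb Ee^{-S_{k+1}}\le(1-\frac14\theta_k)\mathbb Ee^{-S_k}$. The sequence $S_k$ is nondecreasing, and $\mathbb Ee^{-\lim S_k}\le\prod_{k\ge K}(1-\frac14\theta_k)\le\exp(-\frac14\sum_{k\ge K}\theta_k)=0$. So $S_k\to\infty$ almost surely, and $\tau(x)=\infty$ for all $|x|\le R_K$ by Lemma~\ref{lem:doubling}(i). Intersect over $K$.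
\end{proof}

\section{Explosion when the integral converges}\label{sec:explosion}

To reach infinity as fast as the class allows, let the drift point radially outward. For the noise, use a field tangent to the circles around the origin: it has no martingale effect on $|X|$, but its It\^o correction pushes $|X|$ outward at the rate $|\sigma_1|^2/(2|X|)$. The radius then solves an ordinary differential equation. Tangent directions exist only for $d\ge2$, and for $d=1$ we use the drift alone.

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]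
Extend $\ell,\beta$ to $[0,1]$ by the values $\ell(1),\beta(1)$, and put $u(r)=\int_0^r\ell$, $v(r)=\int_0^r\beta$. Note $v(r)\ge r$. For $r\ge2$, integrating over $[r/2,r]$ gives
\begin{equation}\label{eq:lower}
v(r)\ge\frac r2\,\beta\Big(\frac r2\Big),\qquad\frac{u(r)^2}{2r}\ge\frac1{2r}\Big(\frac r2\,\ell\Big(\frac r2\Big)\Big)^2=\frac r8\,\ell\Big(\frac r2\Big)^2 .
\end{equation}

\emph{The case $d=2$.} Let $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. For $x=re$ with $r\ge0$ and $|e|=1$ set
\[
\sigma_1(x)=u(r)Je,\qquad\sigma_0(x)=v(r)e,\qquad\sigma_i=0\quad(i\ge2);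
\]
at $x=0$ both fields vanish. For $a,b\ge0$ and unit vectors $e,f$ one has $|ae-bf|^2=(a-b)^2+ab|e-f|^2$. Let $x=re$, $y=\rho f$ with $r,\rho\le R$ and $R\ge1$. Since $J$ is an isometry, $|u(r)-u(\rho)|\le\ell(R)|r-\rho|$ and $u(r)u(\rho)\le\ell(R)^2r\rho$,
\begin{align*}
|\sigma_1(x)-\sigma_1(y)|^2&=(u(r)-u(\rho))^2+u(r)u(\rho)|e-f|^2\\
&\le\ell(R)^2\big[(r-\rho)^2+r\rho|e-f|^2\big]=\ell(R)^2|x-y|^2 .
\end{align*}
The same computation with $v,\beta$ in place of $u,\ell$ shows that $\sigma_0$ is $\beta(R)$-Lipschitz on $\bar B_R$, and $|\sigma_0(x)|=v(r)\le R\beta(R)$ there. So the equation is in $\mathcal C(\ell,\beta)$.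

Let $X_0=x\ne0$. Since $\langle y,\sigma_1(y)\rangle=0$, It\^o's formula gives $d|X|^2=\big(2|X|v(|X|)+u(|X|)^2\big)\,dt$ on $[0,\tau)$. Thus $r_t=|X_t|$ is nondecreasing, positive, and solves $r'=F(r)$ with $F(r)=v(r)+u(r)^2/(2r)$. Let $\Phi(r)=\int_{|x|}^rd\rho/F(\rho)$. Then $\frac d{dt}\Phi(r_t)=1$, so $\Phi(r_t)=t$ for $t<\tau$. The function $1/F$ is bounded on $[|x|,\infty)$ because $F(r)\ge r$, and by \eqref{eq:lower} and the substitution $R=r/2$,
\[
\int_2^\infty\frac{dr}{F(r)}\le\int_2^\infty\frac{8\,dr}{r\,(\ell(r/2)^2+\beta(r/2))}=8\,I(\ell,\beta)<\infty .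
\]
Hence $\tau\le\Phi(\infty)<\infty$. By Definition~\ref{def:flow}(c) and monotonicity $r_t\to\infty$ as $t\uparrow\tau$, so $\tau=\Phi(\infty)$, which is deterministic.

\emph{The case $d>2$.} Let the first two components of the fields be those above, evaluated at $(x_1,x_2)$, and let the others be $0$. The projection $x\mapsto(x_1,x_2)$ is $1$-Lipschitz and does not increase norms, so the equation is in $\mathcal C(\ell,\beta)$. The first two coordinates solve the planar equation and the others are constant, so the solution explodes at the same deterministic time whenever $(x_1,x_2)\ne0$.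

\emph{The case $d=1$, $\ell$ bounded.} Since $\beta\ge1$, we have $\ell^2+\beta\le(\sup\ell^2+1)\beta$, so $\int_1^\infty dR/(R\beta(R))\le(\sup\ell^2+1)I(\ell,\beta)<\infty$. Take $\sigma_i=0$ for $i\ge1$ and $\sigma_0(x)=\operatorname{sign}(x)v(|x|)$. This odd extension of $v$ is $\beta(R)$-Lipschitz and bounded by $R\beta(R)$ on $\bar B_R$. For $x\ne0$, $r_t=|X_t|$ solves $r'=v(r)$, and the argument above with $F=v$ gives $\tau=\int_{|x|}^\infty dr/v(r)$. This is finite, because $v(r)\ge r$ and $\int_2^\infty dr/v(r)\le2\int_1^\infty dR/(R\beta(R))$ by \eqref{eq:lower}.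
\end{proof}

\begin{remark}
In these examples the solutions from fixed starting points already explode. So for $d\ge2$ and $n\ge1$ the following are equivalent: $I(\ell,\beta)=\infty$; every equation in $\mathcal C(\ell,\beta)$ is strongly complete; every equation in $\mathcal C(\ell,\beta)$ has $\tau(x)=\infty$ almost surely for each fixed $x$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{LS} Xue-Mei Li and Michael Scheutzow, \emph{Lack of strong completeness for stochastic flows}, arXiv:0908.1839 (2009).
\end{thebibliography}
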